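\title{Asymptotic Hecke bimodules and the mirabolic RSK correspondence}

\begin{abstract}
Let $V$ be a complex vector space of dimension $N$ and $\mathcal F$ its flag variety. The intersection cohomology complexes of the $\mathrm{GL}(V)$-orbits on $\mathcal F\times\mathcal F\times V$ form a basis of a bimodule over the Iwahori--Hecke algebra $\mathcal H$, and the mirabolic RSK correspondence labels these orbits by triples $(T_1,T_2,\theta)$ consisting of two standard tableaux and a partition. We prove that, modulo basis elements whose second tableau has smaller shape, right multiplication by $\mathcal H$ fixes $T_1$ and $\theta$ and acts on $T_2$ by structure constants of the Kazhdan--Lusztig basis of $\mathcal H$; the symmetric statement holds on the left. This proves Travkin's conjecture that the asymptotic bimodule attached to a triple of shapes $\nu\supset\theta\subset\nu$ is the based regular bimodule of the matrix ring $\operatorname{Mat}_{\operatorname{St}(\nu)}$, together with the degree bounds needed to define it. The proof combines singular supports, positivity,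 and a contravariant form.
\end{abstract}

\section{Introduction}\label{sec:intro}

The Kazhdan--Lusztig basis of the Hecke algebra of $\mathrm{GL}_N$ has complicated structure constants, but their leading coefficients are simple: inside a two-sided cell they are the structure constants of a matrix ring whose rows and columns are indexed by standard tableaux. Adding a vector to the pair of flags produces a bimodule with a similar basis, and a similar labeling of that basis by tableaux. This paper shows that the leading coefficients of the bimodule are again those of matrix multiplication. We first set up both pictures.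

\subsection{Orbits, sheaves and convolution}\label{ss:conv}

Let $V$ be a complex vector space of dimension $N$, let $G=\mathrm{GL}(V)$, and let $\mathcal F$ be the variety of complete flags $F=(0=F^0\subset F^1\subset\dots\subset F^N=V)$, $\dim F^k=k$. Put $d=\dim\mathcal F$. For $y\in\mathfrak S_N$ let $\mathbb O_y\subset\mathcal F\times\mathcal F$ be the set of pairs $(F_1,F_2)$ for which there is a basis $e_1,\dots,e_N$ of $V$ with $F_1^k=\langle e_1,\dots,e_k\rangle$ and $F_2^k=\langle e_{y(1)},\dots,e_{y(k)}\rangle$ for all $k$. These are the $G$-orbits on $\mathcal F\times\mathcal F$. The group $G$ also has finitely many orbits on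
\[
E=\mathcal F\times\mathcal F\times V
\]
(Magyar--Weyman--Zelevinsky). Let $RB$ be the set of these orbits, write $\mathbb O_w$ for the orbit $w\in RB$, and put $n=\dim E$.

We work with $G$-equivariant constructible complexes with $\mathbb Q$-coefficients. For an orbit $\mathbb O_w$ with inclusion $j$, let $IC_w=j_{!*}\mathbb Q_{\mathbb O_w}[\dim\mathbb O_w]$. This is a simple perverse sheaf with support $\overline{\mathbb O_w}$, it is Verdier self-dual, and it equals $\mathbb Q_{\overline{\mathbb O_w}}[\dim\mathbb O_w]$ when $\overline{\mathbb O_w}$ is smooth. Call a complex \emph{semisimple} if it is a finite direct sum of shifts of such complexes. Let $\mathcal H$ and $\mathcal R$ be the split Grothendieck groups of semisimple complexes on $\mathcal F\times\mathcal F$ and on $E$. They are free modules over $\mathbb Z[q^{\pm1}]$, where $q[K]=[K[1]]$, with bases $C_y=[IC_y]$, $y\in\mathfrak S_N$, and $C_w=[IC_w]$, $w\in RB$.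

For $K,L$ on $\mathcal F\times\mathcal F$ and $M$ on $E$ put
\begin{gather*}
K*L=p_{13!}(p_{12}^*K\otimes p_{23}^*L)[-d],\\
K*M=p_{13V!}(p_{12}^*K\otimes p_{23V}^*M)[-d],\qquad
M*K=p_{13V!}(p_{12V}^*M\otimes p_{23}^*K)[-d],
\end{gather*}
where the $p$'s are the projections from $\mathcal F^3$ and from $\mathcal F^3\times V$, with coordinates $(F_1,F_2,F_3,v)$. By the decomposition theorem these operations preserve semisimple complexes. They make $\mathcal H$ an algebra, the Iwahori--Hecke algebra of $G$ with Kazhdan--Lusztig basis $\{C_y\}$, and $\mathcal R$ an $\mathcal H$-bimodule. The shift $[-d]$ is chosen so that $C_e=[\mathbb Q_\Delta[d]]$ is the unit of $\mathcal H$ and acts as the identity on both sides of $\mathcal R$. Write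
\[
C_wC_y=\sum_z m_{w,y}^{z}\,C_z,\qquad C_yC_w=\sum_z m_{y,w}^{z}\,C_z\qquad(y\in\mathfrak S_N),
\]
where $w,z$ both lie in $RB$ or both lie in $\mathfrak S_N$. The coefficients $m$ are graded multiplicities in direct sum decompositions, so they lie in $\mathbb N[q^{\pm1}]$. We refer to this fact as \emph{positivity}.

\subsection{Tableaux attached to orbits}\label{ss:tab}

The \emph{type} of a nilpotent operator is the partition formed by the sizes of its Jordan blocks; the blocks are the rows of the Young diagram. For a flag $F$ let $\mathfrak n_F=\{x\in\operatorname{End}V: xF^k\subset F^{k-1}\text{ for all }k\}$. If $x\in\mathfrak n_F$, the types of $x|_{F^1},x|_{F^2},\dots,x|_{F^N}$ grow by one box at each step (Lemma~\ref{lem:box}), and writing $k$ in the box added at step $k$ gives a standard tableau $T(x,F)$. Let $\operatorname{St}(\nu)$ be the set of standard tableaux of shape $\nu$.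

\emph{Steinberg's labeling.} For $y\in\mathfrak S_N$, $(F_1,F_2)\in\mathbb O_y$ and generic $x\in\mathfrak n_{F_1}\cap\mathfrak n_{F_2}$, form the pair $(T(x,F_1),T(x,F_2))$. Steinberg's theorem says that this is a bijection from $\mathfrak S_N$ onto pairs of standard tableaux of equal shape; it is the RSK correspondence up to convention. We write $y=(A,B)$ for the permutation with pair $(A,B)$ and call the common shape of $A$ and $B$ the shape of $y$.

The space $\mathfrak n_{F_1}\cap\mathfrak n_{F_2}$ is the conormal space of $\mathbb O_y$, and this observation extends the construction to $E$. The tangent space of $\mathcal F$ at $F$ is $\operatorname{End}V/\mathfrak b_F$, where $\mathfrak b_F$ is the stabilizer of $F$, and the trace form identifies its dual with $\mathfrak n_F$. We write a covector at $(F_1,F_2,v)\in E$ as $(x_1,-x_2,\phi)$ with $x_1\in\mathfrak n_{F_1}$, $x_2\in\mathfrak n_{F_2}$, $\phi\in V^*$. It is conormal to the orbit if and only if $\operatorname{tr}(ax_1)-\operatorname{tr}(ax_2)+\phi(av)=0$ for all $a\in\operatorname{End}V$. Since $\phi(av)=\operatorname{tr}(a\circ(v\otimes\phi))$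 for the operator $(v\otimes\phi)(u)=\phi(u)v$, the union of the conormal bundles of all orbits is
\begin{equation}\label{eq:Lambda}
\Lambda=\{(F_1,F_2,v;x_1,x_2,\phi):\ x_1\in\mathfrak n_{F_1},\ x_2\in\mathfrak n_{F_2},\ x_2-x_1=v\otimes\phi\}\subset T^*E .
\end{equation}
Each conormal bundle is irreducible of dimension $n$. Hence $\Lambda$ has pure dimension $n$, and its irreducible components are the closures $\Lambda_w$, $w\in RB$, of the conormal bundles; they are distinct because $\Lambda_w$ projects onto $\overline{\mathbb O_w}$.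

At a point of $\Lambda$ the operators $x_1$ and $x_2$ differ by a map with image in $\mathbb Cv$. So $\mathbb C[x_1]v$ is stable under $x_2$ and $\mathbb C[x_2]v$ is stable under $x_1$, which gives $\mathbb C[x_1]v=\mathbb C[x_2]v$, and $x_1,x_2$ induce the same operator on $V/\mathbb C[x_1]v$. Put
\[
T_1=T(x_1,F_1),\qquad T_2=T(x_2,F_2),\qquad \theta=\text{type of }x_1\text{ on }V/\mathbb C[x_1]v .
\]
These functions on $\Lambda$ are determined by ranks of finitely many matrices, so they are constant on a dense open subset of each $\Lambda_w$. Their values there are denoted $T_1(w),T_2(w),\theta(w)$, and $\operatorname{sh}_1(w),\operatorname{sh}_2(w)$ are the shapes of $T_1(w),T_2(w)$. A \emph{generic point} of $\Lambda_w$ is a point of a dense open subset on which these values are taken and on which any further open conditions under discussion hold.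

\emph{Mirabolic RSK} (Travkin \cite{Travkin}). The map $w\mapsto(T_1(w),T_2(w),\theta(w))$ is a bijection from $RB$ onto the set of triples $(T_1,T_2,\theta)$ in which $T_1,T_2$ are standard tableaux with $N$ boxes and $\theta$ is a partition contained in both shapes, such that $\operatorname{sh}(T_1)/\theta$ and $\operatorname{sh}(T_2)/\theta$ are horizontal strips (at most one box in each column). We write $w=(T_1,T_2,\theta)$. The conditions involve only shapes, so $T_1$ or $T_2$ may be replaced by any tableau of the same shape.

The locus $v=0$ recovers the classical picture. Pushforward along the closed embedding $\mathcal F\times\mathcal F\times\{0\}\subset E$ commutes with both convolutions and sends $IC_y$ to the $IC$ complex of the orbit $\mathbb O_y\times\{0\}$. It gives an embedding of bimodules $\mathcal H\subset\mathcal R$ and an inclusion $\mathfrak S_N\subset RB$, which we use from now on; the structure constants of $\mathcal H$ are thus among those of $\mathcal R$. Over $\mathbb O_y\times\{0\}$ the equation in \eqref{eq:Lambda} reads $x_1=x_2$, with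 $\phi$ arbitrary, so
\begin{equation}\label{eq:embed}
y=(A,B)\in\mathfrak S_N\text{ of shape }\nu\text{ has mirabolic label }(A,B,\nu).
\end{equation}

\subsection{Asymptotic rings and the conjecture}\label{ss:conj}

For $\nu\vdash N$ let $\mathbf c_\nu\subset\mathfrak S_N$ be the set of permutations of shape $\nu$. It is a two-sided Kazhdan--Lusztig cell with $a$-value $a_\nu=\sum_{i\ge1}(i-1)\nu_i$; for instance $e\in\mathbf c_{(N)}$ and $a_{(N)}=0$. We use two results of Lusztig. First, $\deg m_{u,y}^{r}\le a_\nu$ for $u,y,r\in\mathbf c_\nu$. Let $\gamma_{u,y}^{r}$ be the coefficient of $q^{a_\nu}$, and let $J_\nu$ be the ring with basis $\{t_y\}_{y\in\mathbf c_\nu}$ and product $t_ut_y=\sum_{r\in\mathbf c_\nu}\gamma_{u,y}^{r}t_r$. Second, in the present conventions $t_{(A,B)}\mapsto e_{A,B}$ is an isomorphism from $J_\nu$ onto the matrix ring $\operatorname{Mat}_{\operatorname{St}(\nu)}$, where the $e_{A,B}$ are the elementary matrices, $e_{A,B}e_{P,Q}=\delta_{B,P}e_{A,Q}$.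

Now fix $\theta\subset\nu$ with $\nu/\theta$ a horizontal strip, and let $\mathbf c_{\nu\supset\theta\subset\nu}\subset RB$ be the set of $w$ with $\operatorname{sh}_1(w)=\operatorname{sh}_2(w)=\nu$ and $\theta(w)=\theta$. It is conjectured in \cite{Travkin} that
\begin{equation}\label{eq:degree}
\deg m_{w,y}^{z}\le a_\nu,\qquad \deg m_{y,w}^{z}\le a_\nu\qquad(w,z\in\mathbf c_{\nu\supset\theta\subset\nu},\ y\in\mathbf c_\nu).
\end{equation}
Granting \eqref{eq:degree}, let $\gamma_{w,y}^{z}$ and $\gamma_{y,w}^{z}$ be the coefficients of $q^{a_\nu}$. The \emph{asymptotic bimodule} $J_{\nu\supset\theta\subset\nu}$ has basis $\{t_w\}_{w\in\mathbf c_{\nu\supset\theta\subset\nu}}$ and actions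
\[
t_w\,t_y=\sum_{z\in\mathbf c_{\nu\supset\theta\subset\nu}}\gamma_{w,y}^{z}\,t_z,\qquad t_y\,t_w=\sum_{z\in\mathbf c_{\nu\supset\theta\subset\nu}}\gamma_{y,w}^{z}\,t_z .
\]

\medskip\noindent
\textbf{Conjecture} (\cite{Travkin}). \emph{The based bimodule $J_{\nu\supset\theta\subset\nu}$, $\{t_w\}$, is isomorphic to the based regular bimodule $\operatorname{Mat}_{\operatorname{St}(\nu)}$, $\{e_{T_1,T_2}\}$, over $J_\nu\cong\operatorname{Mat}_{\operatorname{St}(\nu)}$, with $t_w\mapsto e_{T_1(w),T_2(w)}$.}
\medskip

This is the natural guess. For $\theta=\nu$, \eqref{eq:embed} gives $\mathbf c_{\nu\supset\nu\subset\nu}=\mathbf c_\nu$, and the statement is Lusztig's isomorphism. For any $\theta$ the set $\mathbf c_{\nu\supset\theta\subset\nu}$ has $|\operatorname{St}(\nu)|^2$ elements, and by Morita equivalence a unital bimodule over $\operatorname{Mat}_{\operatorname{St}(\nu)}$ that is free of this rank over $\mathbb Z$ is isomorphic to the regular one. The substance of the conjecture is therefore the behavior of the basis: two quite different pieces of geometry, convolution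 of $IC$ complexes and generic conormal vectors, must organize $RB$ in the same way.

\subsection{Results}\label{ss:results}

Let $\le$ be the dominance order on partitions of $N$: $\mu\le\nu$ if $\mu_1+\dots+\mu_m\le\nu_1+\dots+\nu_m$ for all $m$. Let $\mathcal R_{\le\nu}$ (resp.\ $\mathcal R_{<\nu}$) be the span of the $C_z$ with $\operatorname{sh}_2(z)\le\nu$ (resp.\ $<\nu$).

\begin{theorem}\label{thm:main}
Let $\nu\vdash N$ and let $y\in\mathfrak S_N$ be arbitrary.
\begin{enumerate}
\item[(a)] $\mathcal R_{\le\nu}$ and $\mathcal R_{<\nu}$ are right $\mathcal H$-submodules of $\mathcal R$.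
\item[(b)] Let $w=(T,B,\theta)$ and $z=(T',D,\theta')$ in $RB$ with $B,D\in\operatorname{St}(\nu)$. Then $m_{w,y}^{z}=0$ unless $T=T'$ and $\theta=\theta'$; in that case $m_{w,y}^{z}=m_{(A,B),y}^{(A,D)}$, a structure constant of $\mathcal H$, for every $A\in\operatorname{St}(\nu)$.
\item[(c)] Let $w=(B,T,\theta)$ and $z=(D,T',\theta')$ in $RB$ with $B,D\in\operatorname{St}(\nu)$. Then $m_{y,w}^{z}=0$ unless $T=T'$ and $\theta=\theta'$; in that case $m_{y,w}^{z}=m_{y,(B,A)}^{(D,A)}$ for every $A\in\operatorname{St}(\nu)$.
\end{enumerate}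
\end{theorem}

\begin{corollary}\label{cor:conj}
The degree bounds \eqref{eq:degree} hold, and $t_w\mapsto e_{T_1(w),T_2(w)}$ is an isomorphism of based bimodules $J_{\nu\supset\theta\subset\nu}\cong\operatorname{Mat}_{\operatorname{St}(\nu)}$. Thus the Conjecture is true.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main}, each coefficient in \eqref{eq:degree} is zero or a structure constant of $\mathcal H$ with all three indices in $\mathbf c_\nu$, so the bounds are Lusztig's. Let $y=(P,Q)\in\mathbf c_\nu$ and fix $A\in\operatorname{St}(\nu)$. For $w=(T,B,\theta)$, the coefficient $\gamma_{w,y}^{z}$ vanishes unless $z=(T,D,\theta)$ for some $D$, and then it equals $\gamma_{(A,B),(P,Q)}^{(A,D)}$, the coefficient of $e_{A,D}$ in $e_{A,B}e_{P,Q}$, which is $\delta_{B,P}\delta_{D,Q}$. Hence $t_{(T,B,\theta)}t_y=\delta_{B,P}\,t_{(T,Q,\theta)}$, in agreement with $e_{T,B}e_{P,Q}=\delta_{B,P}e_{T,Q}$. For $w=(B,T,\theta)$, the coefficient $\gamma_{y,w}^{z}$ vanishes unless $z=(D,T,\theta)$, and then it is the coefficient of $e_{D,A}$ in $e_{P,Q}e_{B,A}$, which is $\delta_{Q,B}\delta_{D,P}$.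 Hence $t_yt_{(B,T,\theta)}=\delta_{Q,B}\,t_{(P,T,\theta)}$, in agreement with $e_{P,Q}e_{B,T}=\delta_{Q,B}e_{P,T}$. Finally, $w\mapsto(T_1(w),T_2(w))$ is a bijection $\mathbf c_{\nu\supset\theta\subset\nu}\to\operatorname{St}(\nu)^2$ by mirabolic RSK.
\end{proof}

\begin{remark}[unequal shapes]\label{rem:alltypes}
The computation for the right action did not use the shape of $T$, and neither did the one for the left action. Fix $\nu',\nu''\vdash N$ and $\theta$ with $\nu'/\theta$ and $\nu''/\theta$ horizontal strips, and let $w,z$ range over the elements with $\operatorname{sh}_1=\nu'$, $\operatorname{sh}_2=\nu''$ and the given $\theta$. Then $\deg m_{w,y}^{z}\le a_{\nu''}$ for $y\in\mathbf c_{\nu''}$ and $\deg m_{y,w}^{z}\le a_{\nu'}$ for $y\in\mathbf c_{\nu'}$, and the resulting asymptotic $J_{\nu'}$--$J_{\nu''}$-bimodule is the module $\operatorname{Mat}_{\operatorname{St}(\nu')\times\operatorname{St}(\nu'')}$ of rectangular matrices, via $t_w\mapsto e_{T_1(w),T_2(w)}$.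
\end{remark}

\subsection{Plan of the proof}\label{ss:plan}

The link between $IC_w$ and $\Lambda_w$ is the singular support $SS(IC_w)$, which contains $\Lambda_w$ and is contained in $\Lambda$. We never need to know which other components it contains. The proof has three stages.
\begin{enumerate}
\item The descent set of $w$ for the right action is the descent set of the tableau $T_2(w)$ (Section~\ref{sec:conormal}). The braid relation and positivity produce star operations on $RB$; a comparison of singular supports shows that they fix $T_1$ and $\theta$ and change $T_2$ by an explicit move, and these moves connect $\operatorname{St}(\nu)$ (Section~\ref{sec:star}).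
\item Star operations reduce questions about shapes to one special tableau $T_\nu$, for which they are easy. This gives part (a) and the quotient module $\mathcal R_\nu=\mathcal R_{\le\nu}/\mathcal R_{<\nu}$ (Section~\ref{sec:shapes}).
\item Each $C_z$ with $T_2(z)=T_\nu$ generates a submodule of $\mathcal R_\nu$ isomorphic to one fixed module $Y$ coming from $\mathcal H$. A contravariant form (Section~\ref{sec:form}) both constructs the isomorphism and shows that it matches basis elements; stage 1 identifies their labels (Section~\ref{sec:main}).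
\end{enumerate}

\section{The cases $N=2$ and $N=3$}\label{sec:small}

One formula makes small cases computable, and it drives the general proof as well. Let $I=\{1,\dots,N-1\}$, $s_i=(i\ \,i{+}1)$ and $C_i=C_{s_i}$. For $J\subset I$ let $W_J\subset\mathfrak S_N$ be generated by the $s_j$, $j\in J$, let $w_J$ be its longest element, and put $a_J=\ell(w_J)$. Let $\mathcal F_J$ be the variety of partial flags $(F^k)_{k\notin J}$, and let $\pi_J:E\to E_J=\mathcal F\times\mathcal F_J\times V$ forget the $F_2^j$ with $j\in J$. It is a smooth projective map whose fibers are products of flag varieties, of dimension $a_J$. We write $\pi_i$ for $\pi_{\{i\}}$, a $\mathbb P^1$-bundle. A pair in $\mathbb O_y$ has $F_1^k=F_2^k$ for all $k\notin J$ exactly when $y\in W_J$, so $\mathcal F\times_{\mathcal F_J}\mathcal F$ is the union of the $\mathbb O_y$, $y\in W_J$. It is smooth and irreducible of dimension $d+a_J$, so it equals $\overline{\mathbb O_{w_J}}$, and $IC_{w_J}$ is the constant sheaf shifted by $d+a_J$. Therefore $p_{12V}^*M\otimes p_{23}^*IC_{w_J}$ is the pullback of $M[d+a_J]$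 to $E\times_{E_J}E$, and proper base change gives
\begin{equation}\label{eq:pullpush}
M*IC_{w_J}=\pi_J^*\pi_{J!}M[a_J],\qquad\text{in particular}\qquad M*IC_{s_i}=\pi_i^*\pi_{i!}M[1].
\end{equation}

Put $[2]=q+q^{-1}$. In the examples all orbit closures $Z$ are smooth, and $\pi=\pi_i$ behaves in one of three ways. If $Z$ is a union of fibers of $\pi$, then $\pi_!\mathbb Q=\mathbb Q\oplus\mathbb Q[-2]$ shows that $C_i$ acts by $[2]$. If $\pi$ maps $Z$ isomorphically onto its image, the product is the class of $\pi^{-1}\pi(Z)$. If $\pi:Z\to Y$ is birational onto a smooth $Y$ of dimension $m$, bijective away from a smooth $Y_0$ of codimension $2$ and with fibers $\mathbb P^1$ over $Y_0$, then $\pi_!\mathbb Q_Z[m]=\mathbb Q_Y[m]\oplus\mathbb Q_{Y_0}[m-2]$: the decomposition theorem splits off $\mathbb Q_Y[m]$, and the complement has stalks $H^2(\mathbb P^1)$ along $Y_0$. The product is then the sum of the classes of $\pi^{-1}(Y)$ and $\pi^{-1}(Y_0)$. Below, $E_{ab}$ is the matrix unit with $E_{ab}e_b=e_a$.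

\subsection{The case $N=2$}\label{ss:N2}

A point of $E$ is $(\ell_1,\ell_2,v)$ with $\ell_1,\ell_2$ lines in $V=\mathbb C^2$. There are seven orbits. We take $\ell_1=\langle e_1\rangle$, and $\ell_2=\langle e_2\rangle$ when $\ell_2\ne\ell_1$; then $x_1\in\mathbb CE_{12}$, and $x_2\in\mathbb CE_{12}$ or $\mathbb CE_{21}$, and \eqref{eq:Lambda} asks that $x_2-x_1$ have image in $\mathbb Cv$. A tableau with two boxes is determined by its shape.
\[
\begin{array}{c|l|l|c|c}
w&\text{orbit}&(x_1,x_2)&(\operatorname{sh}_1,\operatorname{sh}_2,\theta)&C_wC_1\\ \hline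
e&\ell_1=\ell_2,\ v=0&(aE_{12},aE_{12})&(2),(2),(2)&C_s\\
\alpha&\ell_1=\ell_2\ni v\ne0&(aE_{12},bE_{12})&(2),(2),(1)&C_{\gamma_1}\\
\beta&\ell_1=\ell_2\not\ni v&(aE_{12},aE_{12})&(2),(2),\emptyset&C_\delta\\
\gamma_2&\ell_1\ne\ell_2\ni v\ne0&(0,bE_{21})&(1,1),(2),(1)&C_\delta+C_s\\
s&\ell_1\ne\ell_2,\ v=0&(0,0)&(1,1),(1,1),(1,1)&[2]C_s\\
\gamma_1&\ell_2\ne\ell_1\ni v\ne0&(aE_{12},0)&(2),(1,1),(1)&[2]C_{\gamma_1}\\
\delta&\ell_1\ne\ell_2,\ v\notin\ell_1\cup\ell_2&(0,0)&(1,1),(1,1),(1)&[2]C_\delta
\end{array}
\]
In the last column, the closures of $s,\gamma_1,\delta$ are $\{v=0\}$, $\{v\in\ell_1\}$, $E$, which are unions of fibers of $\pi_1$; the closures of $e,\alpha,\beta$ lie in $\{\ell_1=\ell_2\}$ and map isomorphically onto their images; and the closure $\{v\in\ell_2\}$ of $\gamma_2$ is $\mathbb P^1$ times the blowup of $V$ at $0$. Thus $C_1$ acts by $0$ on $\mathcal R_{\le(2)}/\mathcal R_{<(2)}$ and by $[2]$ on $\mathcal R_{\le(1,1)}$, as Theorem~\ref{thm:main} predicts. The table also shows that the hypothesis $\operatorname{sh}_2(w)=\operatorname{sh}_2(z)$ in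 part (b) cannot be dropped: in $C_\beta C_1=C_\delta$ both $T_1$ and $\theta$ change.

\subsection{The case $N=3$, $\nu=(2,1)$}\label{ss:N3}

This is the smallest case with $|\operatorname{St}(\nu)|>1$. The two tableaux are $T_c=\begin{smallmatrix}1&3\\2&\end{smallmatrix}$ and $T_r=\begin{smallmatrix}1&2\\3&\end{smallmatrix}$; for $x\in\mathfrak n_F$ of type $(2,1)$ we have $T(x,F)=T_c$ if $xF^2=0$ and $T(x,F)=T_r$ otherwise. Consider the smooth irreducible closed subvarieties
\[
Z=\{F_2^2=F_1^2\ni v\},\qquad Z'=\{F_2^1\subset F_1^2\ni v\},\qquad Z''=\{v\in F_1^2\}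
\]
of $E$, of dimensions $6,7,8$ (here $n=9$), and let $w,z,r\in RB$ be their dense orbits. The variety $Z$ is a union of fibers of $\pi_1$, and $\pi_2$ maps it isomorphically onto its image, whose preimage is $Z'$. The variety $Z'$ is a union of fibers of $\pi_2$, and $\pi_1$ maps it birationally onto $\{v\in F_1^2\}\subset E_{\{1\}}$, with fibers $\mathbb P^1$ over the codimension $2$ locus $F_2^2=F_1^2$. Hence
\begin{equation}\label{eq:N3}
C_wC_1=[2]C_w,\qquad C_wC_2=C_z,\qquad C_zC_1=C_w+C_r,\qquad C_zC_2=[2]C_z .
\end{equation}
Replacing the condition $v\in F_1^2$ by $v=0$ gives the same formulas in $\mathcal H$, with $w,z,r$ replaced by $s_1$, $s_1s_2$, $s_1s_2s_1$.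

Now the labels. Let $F_1$ be the standard flag and $v=e_1+e_2$, so that the matrix $v\otimes\phi$ has rows $\phi,\phi,0$, and write $x_1=aE_{12}+bE_{13}+cE_{23}$. For $F_2=(\langle e_2\rangle\subset\langle e_1,e_2\rangle)$ we have $x_2=a'E_{21}+b'E_{13}+c'E_{23}$, and \eqref{eq:Lambda} gives $a=a'=0$, $b'-b=c'-c$. The conormal space has dimension $3=n-6$, so this point lies in $\mathbb O_w$. Generically $T_1=T_2=T_c$; also $x_1v=0$ and $x_1e_3\equiv(c-b)e_2\bmod v$, so $\theta=(2)$. For $F_2=(\langle e_2\rangle\subset\langle e_2,e_3\rangle)$ we have $x_2\in\langle E_{23},E_{21},E_{31}\rangle$, and \eqref{eq:Lambda} gives $a=0$, $x_2=(c-b)E_{23}$. The conormal space has dimension $2=n-7$, so this point lies in $\mathbb O_z$. We obtain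
\[
w=(T_c,T_c,(2)),\qquad z=(T_c,T_r,(2)),
\]
and with $v=0$ the same flags give $s_1=(T_c,T_c)$ and $s_1s_2=(T_c,T_r)$. Since $Z''$ imposes no condition on $F_2$, we have $x_2=0$ on $\Lambda_r$, so $C_r\in\mathcal R_{<\nu}$.

Modulo $\mathcal R_{<\nu}$, the map $C_{s_1}\mapsto C_w$, $C_{s_1s_2}\mapsto C_z$ is therefore a map of right $\mathcal H$-modules that preserves $T_2$. Two features carry over to the general case. First, the map has a formula: $C_u\mapsto C_wC_u/[2]$, because $C_wC_{s_1}=[2]C_w$ and $C_wC_{s_1s_2}=C_wC_1C_2=[2]C_z$. Second, there is a geometric reason why $w$ and $z$ share $T_1$ and $\theta$. At a generic point of $\Lambda_w$ the operator $x_2$ has rank one, with kernel $F_2^2$ and image a line in $F_1^2$. The flags $F_2$ with $x_2\in\mathfrak n_{F_2}$ form two projective lines, $\{F_2^2=\ker x_2\}$ and $\{F_2^1=\operatorname{im}x_2\}$. Moving $F_2$ from the first line to the second leaves $F_1,v,x_1,x_2,\phi$ unchanged, hence also $T_1$ and $\theta$, and carries the base point into $Z'$.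

Finally $a_\nu=1$, and the coefficients of $q$ in \eqref{eq:N3} and in $C_zC_1C_2=C_z+[2]C_r$ give $t_wt_{s_1}=t_w$, $t_zt_{s_1}=0$, $t_wt_{s_1s_2}=t_z$, $t_zt_{s_1s_2}=0$, as for the matrices $e_{T_c,T_c}$ and $e_{T_c,T_r}$.

\section{Tools}\label{sec:tools}

\subsection{Perverse sheaves}

We write $\mathbb D$ for Verdier duality, and $\operatorname{Hom}$ is taken in the non-equivariant constructible derived category. For perverse sheaves $A,A'$ one has $\operatorname{Hom}(A,A'[k])=0$ for $k<0$, and for simple ones $\operatorname{Hom}(A,A')\ne0$ only if $A\cong A'$. If $f$ is smooth with connected fibers of dimension $a$, then $f^!=f^*[2a]$ and $f^*[a]$ sends simple perverse sheaves to simple perverse sheaves. If $f$ is proper, then $f_!=f_*$ commutes with $\mathbb D$, and the decomposition theorem writes $f_!IC_w$ as $\bigoplus_kA_k[-k]$ with $A_k$ semisimple perverse.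

The stabilizer in $G$ of a point of $E$, or of a space obtained from $E$ by passing to partial flags, is the set of invertible elements in an affine subspace of $\operatorname{End}V$, hence connected. So equivariant local systems on orbits are trivial, and every simple equivariant perverse sheaf on these spaces is the $IC$ complex of an orbit closure. This is where the group $\mathrm{GL}(V)$ matters. The same argument applies to the map $f:\mathcal F\to\mathcal F_J$, whose fiber has cells of dimensions $\ell(y)$, $y\in W_J$, and gives $f_!\mathbb Q=\bigoplus_{y\in W_J}\mathbb Q[-2\ell(y)]$. By base change and the projection formula, every map $\rho$ obtained from $f$ by base change satisfies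
\begin{equation}\label{eq:LH}
\rho_!\rho^*L=\bigoplus_{y\in W_J}L[-2\ell(y)].
\end{equation}
Put $[J]!=\sum_{y\in W_J}q^{a_J-2\ell(y)}$. It is invariant under $q\leftrightarrow q^{-1}$ because $\ell(w_Jy)=a_J-\ell(y)$, and $[\{i\}]!=[2]$.

\subsection{The Hecke algebra}

The algebra $\mathcal H$ has a presentation over $\mathbb Z[q^{\pm1}]$ with generators $C_i$, $i\in I$, and relations
\begin{equation}\label{eq:pres}
C_i^2=[2]C_i,\qquad C_iC_{i+1}C_i-C_i=C_{i+1}C_iC_{i+1}-C_{i+1},\qquad C_iC_j=C_jC_i\ \ (|i-j|>1).
\end{equation}

\subsection{Singular supports}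

To a constructible complex $K$ on a smooth variety $X$ one attaches a closed conic subset $SS(K)\subset T^*X$, the set of codirections in which $K$ fails to be locally constant \cite{KS}. It is local on $X$, unchanged by shifts, takes direct sums to unions, and projects onto $\operatorname{supp}K$; for the constant sheaf on a closed smooth subvariety it is the conormal bundle. For a map $f$ of smooth varieties:
\begin{enumerate}
\item[(S1)] if $f$ is smooth, $SS(f^*A)=\{(p,{}^tdf\,\eta):(f(p),\eta)\in SS(A)\}$ \cite[5.4.5]{KS};
\item[(S2)] if $f$ is proper, $SS(f_*M)\subset\{(p',\eta):({p},{}^tdf\,\eta)\in SS(M)\text{ for some }p\in f^{-1}(p')\}$ \cite[5.4.4]{KS}.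
\end{enumerate}
For $w\in RB$ we have
\begin{equation}\label{eq:SS}
\Lambda_w\subset SS(IC_w)\subset\Lambda,\qquad\text{and}\qquad \Lambda_u\subset SS(IC_w)\ \Longrightarrow\ \mathbb O_u\subset\overline{\mathbb O_w}.
\end{equation}
Indeed, on the open complement of $\overline{\mathbb O_w}\setminus\mathbb O_w$ the complex $IC_w$ is a shifted constant sheaf on the closed smooth subvariety $\mathbb O_w$, and $SS$ is closed; this gives the first inclusion. For the second, let $a,p:G\times E\to E$ be the action and the projection. Then $a^*IC_w\cong p^*IC_w$, so by (S1) the pullback under $a$ of any covector in $SS(IC_w)$ vanishes on the directions along $G$, which means that the covector is conormal to the orbit. The implication follows by projecting to $E$.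

\subsection{The swap}\label{ss:swap}

The involution $(F_1,F_2,v)\mapsto(F_2,F_1,v)$ of $E$ permutes $RB$, say $w\mapsto w^\sigma$, and exchanges the left and right actions, with $C_y\mapsto C_{y^{-1}}$; thus $m_{y,w}^{z}=m_{w^\sigma,y^{-1}}^{z^\sigma}$. On $T^*E$ it sends $(F_1,F_2,v;x_1,x_2,\phi)$ to $(F_2,F_1,v;-x_2,-x_1,\phi)$. Types do not change under $x\mapsto-x$, so $(T_1,T_2,\theta)^\sigma=(T_2,T_1,\theta)$, and $(A,B)^{-1}=(B,A)$ in $\mathfrak S_N$. Every statement about the right action therefore has a \emph{left analogue}, which we use without further comment.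

\section{Multiplication by $C_i$ and $C_{w_J}$}\label{sec:mult}

\begin{lemma}\label{lem:sat}
For $w\in RB$ and $J\subset I$ the following are equivalent: \textup{(i)} $\overline{\mathbb O_w}$ is a union of fibers of $\pi_J$; \textup{(ii)} $\mathbb O_w$ is open in $\pi_J^{-1}\pi_J(\mathbb O_w)$; \textup{(iii)} $IC_w\cong\pi_J^*A[a_J]$ for a simple perverse sheaf $A$ on $E_J$. They hold for $J$ if and only if they hold for each $\{j\}$, $j\in J$.
\end{lemma}

\begin{proof}
If (i) holds, then $\pi_J^{-1}\pi_J(\mathbb O_w)\subset\overline{\mathbb O_w}$, in which $\mathbb O_w$ is open; so (ii) holds. If (ii) holds, $\mathbb O_w$ is dense in the irreducible variety $\pi_J^{-1}\pi_J(\mathbb O_w)$. For $A$ the $IC$ complex of the orbit $\pi_J(\mathbb O_w)$, the simple equivariant perverse sheaf $\pi_J^*A[a_J]$ then has support $\overline{\mathbb O_w}$, so it is $IC_w$. If (iii) holds, the support of $IC_w$ is a preimage, which is (i). For the last claim use (i). Fibers of $\pi_j$, $j\in J$, lie in fibers of $\pi_J$. Conversely, two flags in a fiber of $\mathcal F\to\mathcal F_J$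 form a pair in $\mathbb O_y$ with $y=s_{j_1}\cdots s_{j_k}$, $j_m\in J$; the flags defined by the ordered bases $(e_{y_m(1)},\dots,e_{y_m(N)})$, $y_m=s_{j_1}\cdots s_{j_m}$, join them, and the $m$-th differs from the previous one only at level $j_m$.
\end{proof}

The \emph{descent set} $\tau(w)\subset I$ is the set of $i$ such that these conditions hold for $\{i\}$; so they hold for $J$ exactly when $J\subset\tau(w)$. Let $\tau_L(w)=\tau(w^\sigma)$ be the left descent set.

\begin{lemma}\label{lem:Ci}
Let $w\in RB$.
\begin{enumerate}
\item[(a)] If $J\subset\tau(w)$, then $C_wC_{w_J}=[J]!\,C_w$. In particular $C_wC_i=[2]C_w$ for $i\in\tau(w)$.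
\item[(b)] If $i\notin\tau(w)$, then $C_wC_i$ is an $\mathbb N$-linear combination of elements $C_z$ with $i\in\tau(z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $IC_w=\pi_J^*A[a_J]$, formulas \eqref{eq:pullpush} and \eqref{eq:LH} give $IC_w*IC_{w_J}=\pi_J^*\pi_{J!}\pi_J^*A[2a_J]=\bigoplus_{y\in W_J}IC_w[a_J-2\ell(y)]$.

(b) Let $\pi=\pi_i$ and $\pi_!IC_w=\bigoplus_kA_k[-k]$. For a simple perverse sheaf $A$ on $E_{\{i\}}$, adjunction and $\pi^!=\pi^*[2]$ give
\[
\operatorname{Hom}(\pi_!IC_w,A[-k])=\operatorname{Hom}\bigl(IC_w,(\pi^*A[1])[1-k]\bigr).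
\]
This vanishes for $k>1$, and for $k=1$ it is nonzero only if $IC_w\cong\pi^*A[1]$, which is excluded since $i\notin\tau(w)$. So $A_k=0$ for $k\ge1$. As $\pi_!IC_w$ is self-dual, $A_{-k}\cong\mathbb DA_k$, so only $A_0$ survives. Then $C_wC_i=[\pi^*A_0[1]]$, and the simple summands of $\pi^*A_0[1]$ satisfy Lemma~\ref{lem:sat}(iii).
\end{proof}

\begin{lemma}\label{lem:ideal}
Let $u\in\mathfrak S_N$ and $J\subset I$. If $J\subset\tau(u)$, then for $m\in\mathcal R$ the product $mC_u$ lies in the span of the $C_z$ with $J\subset\tau(z)$. If $J\subset\tau_L(u)$, then for $h\in\mathcal H$ the product $C_uh$ lies in the span of the $C_r$ with $r\in\mathfrak S_N$ and $J\subset\tau_L(r)$.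
\end{lemma}

\begin{proof}
For $j\in J$ we have $[2]\,mC_u=(mC_u)C_j$, and by Lemma~\ref{lem:Ci} every element of $\mathcal RC_j$ is a combination of $C_z$ with $j\in\tau(z)$. The factor $[2]$ does not change which basis elements occur. The second claim follows in the same way from $[2]\,C_uh=C_j(C_uh)$.
\end{proof}

The next lemma generalizes the division by $[2]$ in Section~\ref{ss:N3}. The point is that positivity survives the division.

\begin{lemma}\label{lem:divide}
All structure constants $m_{z,u}^{r}$ are invariant under $q\leftrightarrow q^{-1}$. If $J\subset\tau(z)$ and $J\subset\tau_L(u)$, where $z\in RB$ and $u\in\mathfrak S_N$, then $C_zC_u=[J]!\sum_rp_rC_r$ with $p_r\in\mathbb N[q^{\pm1}]$ invariant under $q\leftrightarrow q^{-1}$.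
\end{lemma}

\begin{proof}
Verdier duality induces an additive involution $\mathbb D$ of $\mathcal R$ with $\mathbb D(qm)=q^{-1}\mathbb D(m)$ and $\mathbb D(C_w)=C_w$. It satisfies $\mathbb D(mC_i)=\mathbb D(m)C_i$, since $\mathbb D(\pi_i^*\pi_{i!}M[1])=\pi_i^!\pi_{i*}\mathbb DM[-1]=\pi_i^*\pi_{i!}\mathbb DM[1]$. Write $C_u$ as a $\mathbb Z[q^{\pm1}]$-combination of monomials in the $C_i$, and let $C_u'$ be the same combination with $q$ and $q^{-1}$ exchanged in the coefficients. Then $\mathbb D(mC_u)=\mathbb D(m)C'_u$. Taking $m=C_e$ gives $C_u=C_u'$, and then $m=C_z$ gives $\mathbb D(C_zC_u)=C_zC_u$. This is the first claim.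

By Lemma~\ref{lem:sat} and its left analogue, $IC_z$ is pulled back from $\mathcal F\times\mathcal F_J\times V$ and $IC_u$ from $\mathcal F_J\times\mathcal F$. So $p_{12V}^*IC_z\otimes p_{23}^*IC_u=\rho^*L$, where $\rho:\mathcal F\times\mathcal F\times\mathcal F\times V\to\mathcal F\times\mathcal F_J\times\mathcal F\times V$. Let $g$ be the projection from the target of $\rho$ to $E$ and $K=g_!L[-d]$. By \eqref{eq:LH}, $IC_z*IC_u=\bigoplus_{y\in W_J}K[-2\ell(y)]$. In particular $K$ is a direct summand of a semisimple complex, so the composition factors of its perverse cohomology sheaves are among the $IC_r$. For such complexes put $\operatorname{cl}(K)=\sum_{k,r}[{}^pH^k(K):IC_r]\,q^{-k}C_r$. This is additive on direct sums, satisfies $\operatorname{cl}(K[1])=q\operatorname{cl}(K)$, has coefficients in $\mathbb N[q^{\pm1}]$, and equals the class in $\mathcal R$ for semisimple complexes. Hence $C_zC_u=\sum_yq^{-2\ell(y)}\operatorname{cl}(K)=[J]!\,q^{-a_J}\operatorname{cl}(K)$. The $p_r=m_{z,u}^r/[J]!$ are invariant because numerator and denominator are.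
\end{proof}

Let $\le_R$ be the preorder on $RB$ generated by the relations $z\le_Rw$ whenever $C_z$ occurs in $C_wC_i$ for some $i$, and let $\sim_R$ be the associated equivalence relation. Since the $C_i$ generate $\mathcal H$, the product $C_wh$ lies in the span of the $C_z$ with $z\le_Rw$, for every $h\in\mathcal H$.

\section{Conormal varieties and descent sets}\label{sec:conormal}

The cotangent space of $\mathcal F_J$ at the image of a flag $F$ is the nilradical
\[
\mathfrak n_{F,J}=\{x: xF^{k}\subset F^{k^-}\text{ for all consecutive elements }k^-<k\text{ of }\{0,\dots,N\}\setminus J\},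
\]
and pullback of covectors along $\mathcal F\to\mathcal F_J$ is the inclusion $\mathfrak n_{F,J}\subset\mathfrak n_F$. For $x\in\mathfrak n_F$, membership in $\mathfrak n_{F,\{i\}}$ means $xF^{i+1}\subset F^{i-1}$. So in the coordinates of \eqref{eq:Lambda}, pulling back along $\pi_J$ does not change $F_1,v,x_1,x_2,\phi$, and (S1), (S2) become statements about moving $F_2$ alone.

\begin{lemma}\label{lem:SSmove}
Let $w,z\in RB$.
\begin{enumerate}
\item[(a)] If $J\subset\tau(w)$, then $x_2\in\mathfrak n_{F_2,J}$ at every point of $SS(IC_w)$, and both $SS(IC_w)$ and $\Lambda_w$ are stable under changing the $F_2^j$, $j\in J$, arbitrarily while keeping all other coordinates.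
\item[(b)] If $C_z$ occurs in $C_wC_i$, then every point of $SS(IC_z)$ can be moved into $SS(IC_w)$ by changing only $F_2^i$. If $z\le_Rw$, then every point of $SS(IC_z)$ can be moved into $SS(IC_w)$ by changing only $F_2$.
\item[(c)] If $i\notin\tau(w)$, then $x_2F_2^{i+1}\not\subset F_2^{i-1}$ on a dense open subset of $\Lambda_w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $SS(IC_w)$ apply (S1) to $IC_w=\pi_J^*A[a_J]$. For $\Lambda_w$: by Lemma~\ref{lem:sat}(ii), the conormal bundle of $\mathbb O_w$ is dense in that of $\pi_J^{-1}\pi_J(\mathbb O_w)$, which is the preimage of the conormal bundle of $\pi_J(\mathbb O_w)$ under the fiber bundle $E\times_{E_J}T^*E_J\to T^*E_J$. Hence $\Lambda_w$ is the preimage of the closure.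

(b) A shift of $IC_z$ is a direct summand of $\pi_i^*\pi_{i*}IC_w$. By (S1), a point of $SS(IC_z)$ is pulled back from a point of $SS(\pi_{i*}IC_w)$, and by (S2) the pullback of that covector to some point of the same fiber lies in $SS(IC_w)$. The second claim follows by iteration.

(c) By Lemma~\ref{lem:sat}(ii), $\mathbb O_w$ is not open in the irreducible variety $\pi_i^{-1}\pi_i(\mathbb O_w)$, so it has smaller dimension, and $\dim\mathbb O_w=\dim\pi_i(\mathbb O_w)$. The differential of $\mathbb O_w\to\pi_i(\mathbb O_w)$ is surjective, both tangent spaces being quotients of the Lie algebra of $G$, so it is bijective. Thus the tangent line to the fiber of $\pi_i$ is not tangent to $\mathbb O_w$, and some conormal covector does not vanish on it. A covector vanishes on that line exactly when it is pulled back along $\pi_i$, that is, when $x_2F_2^{i+1}\subset F_2^{i-1}$. This closed condition thus fails somewhere on the irreducible variety $\Lambda_w$.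
\end{proof}

By (a) and (c), $i\in\tau(w)$ if and only if $x_2F_2^{i+1}\subset F_2^{i-1}$ at generic points of $\Lambda_w$. We translate this condition into the language of tableaux.

\begin{lemma}\label{lem:box}
Let $y$ be a nilpotent operator on $U$ and $H\supset\operatorname{im}y$ a hyperplane. The type of $y$ is obtained from the type of $y|_H$ by adding one box, in column $\min\{j:\ker y^j\not\subset H\}$.
\end{lemma}

\begin{proof}
The first $m$ columns of the type of $y$ contain $\dim\ker y^m$ boxes in total. Now $\ker(y|_H)^m=\ker y^m\cap H$ equals $\ker y^m$ for $m$ below the stated minimum and has codimension one in it otherwise.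
\end{proof}

For a standard tableau $T$ let $\operatorname{Des}(T)\subset I$ be the set of $i$ such that $i+1$ lies in a strictly lower row than $i$. Then
\begin{equation}\label{eq:descol}
i\in\operatorname{Des}(T)\iff\text{the column of }i+1\text{ is weakly to the left of the column of }i.
\end{equation}
Indeed, $i+1$ cannot be weakly above and weakly left of $i$, and it cannot be strictly below and strictly right of $i$, since the box in the row of $i$ and the column of $i+1$ would then have an entry strictly between $i$ and $i+1$.

\begin{proposition}\label{prop:des}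
For $w\in RB$ we have $\tau(w)=\operatorname{Des}(T_2(w))$ and $\tau_L(w)=\operatorname{Des}(T_1(w))$.
\end{proposition}

\begin{proof}
By the swap it suffices to prove the first equality. Write $F=F_2$ and $y=x_2|_{F^{i+1}}$ at a generic point of $\Lambda_w$.

Let $i\notin\tau(w)$. Let $j$ be the column of $i+1$ and choose $u\in\ker y^j\setminus F^i$ by Lemma~\ref{lem:box}. Since $F^{i+1}=F^i+\mathbb Cu$, $yF^i\subset F^{i-1}$ and $yF^{i+1}\not\subset F^{i-1}$, we get $yu\notin F^{i-1}$. But $yu\in F^i\cap\ker y^{j-1}$. By Lemma~\ref{lem:box} for $F^{i-1}\subset F^i$, the column of $i$ is at most $j-1$, so $i\notin\operatorname{Des}$ by \eqref{eq:descol}.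

Let $i\in\tau(w)$. Then $\operatorname{im}y\subset F^{i-1}$, and by Lemma~\ref{lem:SSmove}(a) the projective line obtained by varying $F^i$ between $F^{i-1}$ and $F^{i+1}$ lies in $\Lambda_w$. All but finitely many of its points are generic points of $\Lambda_w$. Let $j_0=\min\{j:\ker y^j\not\subset F^{i-1}\}$ and $u\in\ker y^{j_0}\setminus F^{i-1}$. Only one hyperplane on the line contains $u$, so we may assume $u\notin F^i$. Then $i+1$ is in column $j_0$, while $i$ is in column $\min\{j:\ker y^j\cap F^i\not\subset F^{i-1}\}\ge j_0$. So $i\in\operatorname{Des}$ by \eqref{eq:descol}.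
\end{proof}

A large descent set forces $x_2$ into a small nilradical and so bounds its type. For each shape one tableau has enough descents to make this bound sharp. Let $\nu\vdash N$ have column lengths $\nu^t_1\ge\nu^t_2\ge\cdots$, put $b_m=\nu^t_1+\dots+\nu^t_m$, and let $I_\nu=I\setminus\{b_1,b_2,\dots\}$, so that $W_{I_\nu}=\mathfrak S_{\nu^t_1}\times\mathfrak S_{\nu^t_2}\times\cdots$. Let $T_\nu\in\operatorname{St}(\nu)$ be the tableau filled column by column, from left to right, and let $w_\nu=w_{I_\nu}$. Recall that transposition reverses dominance: $\mu\le\nu$ if and only if $\mu^t_1+\dots+\mu^t_m\ge b_m$ for all $m$.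

\begin{lemma}\label{lem:Tnu}
\begin{enumerate}
\item[(a)] $T_\nu$ is the only $T\in\operatorname{St}(\nu)$ with $I_\nu\subset\operatorname{Des}(T)$.
\item[(b)] If $w\in RB$ and $I_\nu\subset\tau(w)$, then $x_2$ has type $\le\nu$ at every point of $SS(IC_w)$.
\item[(c)] $I_\nu\subset\tau(w_\nu)\cap\tau_L(w_\nu)$ and $w_\nu=(T_\nu,T_\nu)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inclusion holds for $T_\nu$. If it holds for $T$, the entries $1,\dots,b_1$ lie in $b_1$ different rows, and their boxes form a Young diagram, which must be a column of length $b_1=\nu^t_1$. Remove this first column and repeat.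

(b) By Lemma~\ref{lem:SSmove}(a), $x_2F_2^{b_m}\subset F_2^{b_{m-1}}$ for all $m$ (with $b_0=0$). So $\dim\ker x_2^m\ge b_m$ for all $m$, which says that the type is $\le\nu$.

(c) The inclusion holds because $\overline{\mathbb O_{w_\nu}}=\mathcal F\times_{\mathcal F_{I_\nu}}\mathcal F$. For a pair in $\mathbb O_{w_\nu}$ with adapted basis $e_1,\dots,e_N$, the space $\mathfrak n_{F_1}\cap\mathfrak n_{F_2}$ is spanned by the $E_{ab}$ with $a<b$ and $w_\nu^{-1}(a)<w_\nu^{-1}(b)$, that is, with $a$ in an earlier block than $b$, the blocks having sizes $\nu_1^t,\nu_2^t,\dots$. All its elements have $\dim\ker x^m\ge b_m$. Equality holds for all $m$ for the element that kills the first block and sends the $j$-th basis vector of each later block to the $j$-th basis vector of the preceding one. The conditions $\dim\ker x^m\le b_m$ are open, so the generic type is $\nu$. Now Proposition~\ref{prop:des} and (a) give both tableaux.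
\end{proof}

Since $\ell(w_\nu)=\sum_j\binom{\nu_j^t}{2}=a_\nu$, the identity $C_{w_\nu}^2=[I_\nu]!\,C_{w_\nu}$ exhibits the top degree $a_\nu$ of Section~\ref{ss:conj}.

\section{Star operations}\label{sec:star}

To exploit $T_\nu$ we need to move from any $w$ to an element with second tableau $T_\nu$, staying in the same $\sim_R$-class and keeping track of labels. Fix $i$ with $i,i+1\in I$ and let
\[
\mathcal A=\{w:i\in\tau(w),\,i+1\notin\tau(w)\},\quad\mathcal B=\{w:i\notin\tau(w),\,i+1\in\tau(w)\},\quad\mathcal E=\{w:i,i+1\in\tau(w)\}.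
\]
We construct two bijections between $\mathcal A$ and $\mathcal B$: an algebraic one, $*$, which respects $\sim_R$, and a geometric one, $\circ$, whose effect on labels is visible. Then we show that they coincide. For a subset $S\subset RB$ let $\langle S\rangle$ be the span of the $C_w$, $w\in S$.

\subsection{The algebraic bijection}

\begin{lemma}\label{lem:star}
There are mutually inverse bijections $*:\mathcal A\to\mathcal B$ and $*:\mathcal B\to\mathcal A$ with
\begin{equation}\label{eq:star}
C_wC_{i+1}\equiv C_{w^*}\quad(w\in\mathcal A),\qquad C_zC_i\equiv C_{z^*}\quad(z\in\mathcal B)\qquad\pmod{\langle\mathcal E\rangle}.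
\end{equation}
In particular $w\sim_Rw^*$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Ci}, $C_i$ and $C_{i+1}$ act on $\langle\mathcal E\rangle$ by $[2]$, and modulo $\langle\mathcal E\rangle$ we have, for $a\in\langle\mathcal A\rangle$ and $b\in\langle\mathcal B\rangle$,
\[
aC_i=[2]a,\qquad aC_{i+1}\equiv Ma,\qquad bC_{i+1}=[2]b,\qquad bC_i\equiv M'b,
\]
where $M:\langle\mathcal A\rangle\to\langle\mathcal B\rangle$ and $M':\langle\mathcal B\rangle\to\langle\mathcal A\rangle$ have matrices with entries in $\mathbb N$. Apply the middle relation of \eqref{eq:pres} to $a$. The left side gives $[2](M'Ma-a)\in\langle\mathcal A\rangle$ and the right side gives $MM'Ma-Ma\in\langle\mathcal B\rangle$, so both vanish, and $M'M=1$. Exchanging the roles of $i$ and $i+1$ gives $MM'=1$. For $w\in\mathcal A$ write $MC_w=\sum_zM_{zw}C_z$. Each $M'C_z$ is nonzero with coefficients in $\mathbb N$, so the sum of the coefficients of $C_w=M'MC_w$ is at least $\sum_zM_{zw}\ge1$. It equals $1$, so $MC_w$ is a single basis element. The same holds for $M'$.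
\end{proof}

\subsection{The geometric bijection}

At a point of $\Lambda$ put $W=F_2^{i+2}/F_2^{i-1}$, a three-dimensional space, let $y_W$ be the operator induced by $x_2$ on $W$, and let $L_1=F_2^i/F_2^{i-1}\subset L_2=F_2^{i+1}/F_2^{i-1}$. Then $y_WL_1=0$, $y_WL_2\subset L_1$, $y_WW\subset L_2$. By Lemma~\ref{lem:SSmove}(a),(c), $i\in\tau(w)$ if and only if $y_WL_2=0$ generically on $\Lambda_w$, and $i+1\in\tau(w)$ if and only if $y_WW\subset L_1$ generically on $\Lambda_w$. So at generic points of $\Lambda_w$:
\begin{itemize}
\item if $w\in\mathcal A$, then $y_W\ne0$ kills $L_2$, so it has rank one, $L_2=\ker y_W$, and $y_W^2=0$;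
\item if $w\in\mathcal B$, then $y_W\ne0$ has image in $L_1$, so it has rank one, $L_1=\operatorname{im}y_W$, and $y_W^2=0$.
\end{itemize}
This suggests forgetting $L_1$ and $L_2$. Let $\Omega$ be the variety of tuples $(F_1,(F_2^k)_{k\ne i,i+1},v;x_1,x_2,\phi)$ such that $x_1\in\mathfrak n_{F_1}$, $x_2-x_1=v\otimes\phi$, $x_2F_2^k\subset F_2^{k-1}$ for $k\notin\{i,i+1,i+2\}$, $x_2F_2^{i+2}\subset F_2^{i+2}$, and $y_W$ has rank one and square zero. Over $\omega\in\Omega$ consider the two projective lines of flags in $W$,
\[
\ell_{\mathcal A}(\omega)=\{L_2=\ker y_W,\ L_1\subset L_2\},\qquad\ell_{\mathcal B}(\omega)=\{L_1=\operatorname{im}y_W,\ L_2\supset L_1\},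
\]
which meet in the flag $\operatorname{im}y_W\subset\ker y_W$. Each of these flags completes $\omega$ to a point of $\Lambda$. As $\omega$ varies we obtain locally closed subvarieties $\Lambda^{\mathcal A},\Lambda^{\mathcal B}\subset\Lambda$ that are $\mathbb P^1$-bundles over $\Omega$, namely $\mathbb P(\ker y_W)$ and $\mathbb P(W/\operatorname{im}y_W)$. In particular $\dim\Omega\le n-1$. Let $\Gamma$ be the set of irreducible components of $\Omega$ of dimension $n-1$.

\begin{lemma}\label{lem:circ}
For $\Omega'\in\Gamma$ the closure of $\Lambda^{\mathcal A}|_{\Omega'}$ is $\Lambda_w$ for a unique $w\in\mathcal A$, and $\Omega'\mapsto w$ is a bijection $\Gamma\to\mathcal A$. The same holds for $\mathcal B$. Let $\circ:\mathcal A\to\mathcal B$ and $\circ:\mathcal B\to\mathcal A$ be the resulting mutually inverse bijections. For $w\in\mathcal A$ there is $\omega\in\Omega$ such that $\ell_{\mathcal A}(\omega)$ contains a generic point of $\Lambda_w$ and $\ell_{\mathcal B}(\omega)$ contains a generic point of $\Lambda_{w^\circ}$.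
\end{lemma}

\begin{proof}
The variety $\Lambda^{\mathcal A}|_{\Omega'}$ is irreducible of dimension $n$, so its closure is a component $\Lambda_w$ of $\Lambda$. On it $y_WL_2=0$, and $y_WW\not\subset L_1$ away from the points with $L_1=\operatorname{im}y_W$; so $w\in\mathcal A$. The map is injective because $\Lambda^{\mathcal A}|_{\Omega'}$ is closed in $\Lambda^{\mathcal A}$, hence equals $\Lambda_w\cap\Lambda^{\mathcal A}$. Conversely, for $w\in\mathcal A$ a dense open subset of $\Lambda_w$ lies in $\Lambda^{\mathcal A}$. Its image in $\Omega$ is irreducible of dimension at least $n-1$, so it lies in some $\Omega'\in\Gamma$, and then $\Lambda_w$ is contained in, hence equal to, the closure of $\Lambda^{\mathcal A}|_{\Omega'}$. For $\mathcal B$ the argument is the same, using that on $\Lambda^{\mathcal B}$ we have $y_WW\subset L_1$, and $y_WL_2\ne0$ unless $L_2=\ker y_W$. Finally, the generic points of $\Lambda_w$ in $\Lambda^{\mathcal A}|_{\Omega'}$ and those of $\Lambda_{w^\circ}$ in $\Lambda^{\mathcal B}|_{\Omega'}$ form dense open subsets, whose images are dense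 constructible subsets of the irreducible variety $\Omega'$; these images meet.
\end{proof}

\subsection{The two bijections agree}

The difficulty is that $*$ is defined by $IC$ complexes, and Lemma~\ref{lem:SSmove} only places points in $SS(IC_w)$, which may be larger than $\Lambda_w$. This yields an inequality in the closure order, and finiteness turns it into an equality.

\begin{proposition}\label{prop:starcirc}
$w^*=w^\circ$ for all $w\in\mathcal A\cup\mathcal B$.
\end{proposition}

\begin{proof}
Let $w\in\mathcal A$ and $z=w^*$, and let $\Omega'\in\Gamma$ correspond to $z$. Let $\omega\in\Omega'$ and take a point of $\ell_{\mathcal B}(\omega)$; it lies in $\Lambda_z\subset SS(IC_z)$. Since $C_z$ occurs in $C_wC_{i+1}$, Lemma~\ref{lem:SSmove}(b) gives a point of $SS(IC_w)$ obtained by replacing $L_2$ by some plane $L_2'$. Since $i\in\tau(w)$, Lemma~\ref{lem:SSmove}(a) gives $y_WL_2'=0$, so $L_2'=\ker y_W$, and it allows us to vary $L_1$ freely in $L_2'$. Hence $\ell_{\mathcal A}(\omega)\subset SS(IC_w)$ for all $\omega\in\Omega'$. Taking closures, $\Lambda_{z^\circ}\subset SS(IC_w)$,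 and \eqref{eq:SS} gives $\mathbb O_{z^\circ}\subset\overline{\mathbb O_w}$. So $\kappa(w)=(w^*)^\circ$ is a permutation of the finite set $\mathcal A$ with $\kappa(w)\preceq w$ in the closure order, which is a partial order. If $\kappa^k=\mathrm{id}$, then $w=\kappa^k(w)\preceq\dots\preceq\kappa(w)\preceq w$, so $\kappa(w)=w$. Thus $w^*=w^\circ$ on $\mathcal A$, and on $\mathcal B$ both maps are the inverse bijections.
\end{proof}

\subsection{The effect on labels}

The \emph{reading order} on the boxes of a diagram lists the rows from bottom to top, each from left to right. Then $k\in\operatorname{Des}(T)$ if and only if $k+1$ precedes $k$. Read the entries $i,i+1,i+2$ of $T$ in this order and rename them $1,2,3$; this is the \emph{word} of $T$. The words $213,231$ occur exactly when $i\in\operatorname{Des}(T)\not\ni i+1$, and $132,312$ exactly when $i\notin\operatorname{Des}(T)\ni i+1$. In these four cases define the filling $K_i(T)$ by changing the word according to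
\[
213\leftrightarrow312,\qquad231\leftrightarrow132
\]
on the same three boxes. For example, $K_1$ exchanges $T_c$ (word $213$) and $T_r$ (word $312$).

\begin{proposition}\label{prop:label}
If $w=(T_1,T_2,\theta)\in\mathcal A\cup\mathcal B$, then $w^*=(T_1,K_i(T_2),\theta)$. In particular $K_i(T)$ is standard whenever it is defined.
\end{proposition}

\begin{proof}
Since $*$ and $K_i$ are involutions, we may take $w\in\mathcal A$, and we use $w^*=w^\circ$. Let $\omega$ be as in Lemma~\ref{lem:circ}, and let $F_2$, $F_2'$ be the second flags of the two generic points over it. These points share $F_1,v,x_1,x_2,\phi$ and the $F_2^k$ with $k\ne i,i+1$. So $T_1(w^\circ)=T_1$, $\theta(w^\circ)=\theta$, and $T=T_2$, $T'=T_2(w^\circ)$ agree outside the entries $i,i+1,i+2$, which occupy the same boxes $b_1,b_2,b_3$ (in reading order) in both. Let $\lambda$ be the shape formed by the entries less than $i$. By Proposition~\ref{prop:des}, $T$ has word $213$ or $231$ and $T'$ has word $132$ or $312$. Two combinations must be excluded.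

\emph{$T=231$, $T'=312$.} The type of $x_2$ on $F_2^{i+1}$ is $\lambda\cup\{b_1,b_3\}$ and its type on $F_2'^{\,i}$ is $\lambda\cup\{b_2\}$. But $\operatorname{im}y_W\subset\ker y_W$ says that $F_2'^{\,i}$ is a hyperplane in $F_2^{i+1}$, and it contains $x_2F_2^{i+1}\subset F_2^{i-1}$. By Lemma~\ref{lem:box} the second type is contained in the first, which is false. So $231$ goes to $132$.

\emph{$T=213$, $T'=132$.} Call two boxes comparable if one is weakly above and weakly left of the other; comparable boxes have their entries in the same order in every standard tableau. The entries of $b_1,b_2$ are $2,1$ in $T$ and $1,3$ in $T'$, and those of $b_2,b_3$ are $1,3$ in $T$ and $3,2$ in $T'$; so these pairs are incomparable. The boxes $b_1,b_3$ are not in one row, for $b_2$ would lie in that row too. So $b_1$ is in a lower row than $b_3$, and if they were comparable, $b_1$ would carry the larger entry, contrary to $T=213$. The three boxes are thus pairwise incomparable, and the filling $S$ with word $231$ that agrees with $T$ elsewhere is standard of the same shape. By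 mirabolic RSK there is an element $w_S=(T_1,S,\theta)\ne w$, and $w_S\in\mathcal A$ by Proposition~\ref{prop:des}. By the first case $w_S^\circ=(T_1,T',\theta)=w^\circ$, contradicting the injectivity of $\circ$. So $213$ goes to $312$.

For the last claim apply the formula to the permutation $(T,T)$.
\end{proof}

\begin{lemma}\label{lem:connect}
Any two elements of $\operatorname{St}(\nu)$ are connected by a sequence of moves $K_i$.
\end{lemma}

\begin{proof}
Induction on $N$. The tableaux with $N$ in a given corner (removable box) $c$ correspond to $\operatorname{St}(\nu\setminus c)$ and are connected by moves $K_i$ with $i+2<N$. It remains to link consecutive corners $c=(r,a)$ and $c'=(r',a')$, where $r>r'$ are rows and $a<a'$ are columns; rows $r'+1,\dots,r$ of $\nu$ have length $a$. Let $\mu=\nu\setminus\{c,c'\}$. If $a'-1>a$, let $b=(r',a'-1)$; it ends row $r'$ of $\mu$, and row $r'+1$ is shorter. If $a'=a+1$, let $b=(r-1,a)$; row $r-1$ of $\mu$ has length $a$ (also when $r-1=r'$) and row $r$ has length $a-1$. In both cases $b$ is a corner of $\mu$, and $c,b,c'$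 are in reading order. Fill $\mu\setminus b$ in a standard way, put $N-2$ in $b$, and put $N-1,N$ in $c,c'$ in either order. The two tableaux have words $213$ and $312$, so $K_{N-2}$ exchanges them.
\end{proof}

\begin{corollary}\label{cor:toTnu}
If $w=(T_1,T_2,\theta)\in RB$ and $T_2\in\operatorname{St}(\nu)$, then $w\sim_R(T_1,T_\nu,\theta)$.
\end{corollary}

\begin{proof}
When $K_i(T_2)$ is defined, $w\in\mathcal A\cup\mathcal B$ for this $i$ by Proposition~\ref{prop:des}, and $w\sim_Rw^*=(T_1,K_i(T_2),\theta)$. Apply Lemma~\ref{lem:connect}.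
\end{proof}

\section{The filtration by shapes}\label{sec:shapes}

\begin{proposition}\label{prop:shapes}
Let $w,z\in RB$.
\begin{enumerate}
\item[(a)] At every point of $SS(IC_w)$, $x_1$ has type $\le\operatorname{sh}_1(w)$ and $x_2$ has type $\le\operatorname{sh}_2(w)$.
\item[(b)] If $z\le_Rw$, then $\operatorname{sh}_1(z)\le\operatorname{sh}_1(w)$ and $\operatorname{sh}_2(z)\le\operatorname{sh}_2(w)$.
\item[(c)] If $u\in\mathfrak S_N$ has shape $\mu$, then $\mathcal RC_u\subset\mathcal R_{\le\mu}$.
\end{enumerate}
\end{proposition}

\begin{proof}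
(a) Let $\nu=\operatorname{sh}_2(w)$ and $w_0=(T_1(w),T_\nu,\theta(w))$. Then $w\le_Rw_0$ by Corollary~\ref{cor:toTnu}, and $I_\nu\subset\tau(w_0)$ by Proposition~\ref{prop:des}. By Lemma~\ref{lem:SSmove}(b), every $x_2$ occurring on $SS(IC_w)$ occurs on $SS(IC_{w_0})$, where it has type $\le\nu$ by Lemma~\ref{lem:Tnu}(b). The claim for $x_1$ is the left analogue.

(b) At a generic point of $\Lambda_z\subset SS(IC_z)$ the types of $x_1,x_2$ are $\operatorname{sh}_1(z),\operatorname{sh}_2(z)$. By Lemma~\ref{lem:SSmove}(b) the same $x_1,x_2$ occur on $SS(IC_w)$. Apply (a).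

(c) Let $u=(A,B)$ and $u_1=(A,T_\mu)\in\mathfrak S_N$. By \eqref{eq:embed} and Corollary~\ref{cor:toTnu}, $u\le_Ru_1$. By positivity, $C_u$ occurs in $C_{u_1}h$ for some monomial $h$ in the $C_i$; write $C_{u_1}h=\sum_{u'}p_{u'}C_{u'}$ with $p_{u'}\in\mathbb N[q^{\pm1}]$, $p_u\ne0$. Let $C_z$ occur in $C_wC_u$. No cancellation is possible in $\sum_{u'}p_{u'}C_wC_{u'}$, so $C_z$ occurs in $(C_wC_{u_1})h$. Since $I_\mu\subset\tau(u_1)$, Lemma~\ref{lem:ideal} gives $z\le_Rr$ for some $r$ with $I_\mu\subset\tau(r)$. The generic $x_2$ on $\Lambda_z$ occurs on $SS(IC_r)$ by Lemma~\ref{lem:SSmove}(b), so $\operatorname{sh}_2(z)\le\mu$ by Lemma~\ref{lem:Tnu}(b).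
\end{proof}

Part (b) proves Theorem~\ref{thm:main}(a). Fix $\nu$ from now on and let $\mathcal R_\nu=\mathcal R_{\le\nu}/\mathcal R_{<\nu}$, a right $\mathcal H$-module with basis the images of the $C_z$, $\operatorname{sh}_2(z)=\nu$, which we still denote $C_z$. By part (c),
\begin{equation}\label{eq:kill}
C_u\text{ acts by }0\text{ on }\mathcal R_\nu\text{ if }u\in\mathfrak S_N\text{ has shape}<\nu.
\end{equation}

For $N=3$ and $\nu=(2,1)$ we are done at this point: by Proposition~\ref{prop:des}, $\mathcal A\cup\mathcal B$ indexes the basis of $\mathcal R_\nu$ and $\langle\mathcal E\rangle=\mathcal R_{<\nu}$, so \eqref{eq:star} and Proposition~\ref{prop:label} describe the whole action. In general \eqref{eq:star} gives no information on the terms in $\langle\mathcal E\rangle$, nor on $C_wC_j$ when neither $j$ nor its neighbors lie in $\tau(w)$. We therefore construct module isomorphisms directly, and for this we need a bilinear form.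

\section{A contravariant form}\label{sec:form}

For semisimple complexes $K,L$ on $E$, or on $E_J$, put
\[
(K,L)=\sum_k\dim\operatorname{Hom}(K,\mathbb DL[k])\,q^k .
\]
The sum is finite and additive in $K$ and $L$. Since $\mathbb D(L[1])=\mathbb DL[-1]$, we have $(K[1],L)=q(K,L)=(K,L[1])$, so we obtain a $\mathbb Z[q^{\pm1}]$-bilinear form on $\mathcal R$. It is symmetric because $\operatorname{Hom}(K,\mathbb DL[k])=\operatorname{Hom}(K\otimes L,\omega[k])$, where $\omega$ is the dualizing complex. As the $IC_w$ are self-dual simple perverse sheaves with endomorphism ring $\mathbb Q$,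
\begin{equation}\label{eq:gram}
(C_w,C_z)\in\delta_{w,z}+q\mathbb Z[q].
\end{equation}
By \eqref{eq:pullpush} and adjunction, with $\pi=\pi_J$,
\[
\operatorname{Hom}(\pi^*\pi_!K[a_J],\mathbb DL[k])=\operatorname{Hom}(\pi_!K[a_J],\pi_*\mathbb DL[k])=\operatorname{Hom}(\pi_!K[a_J],\mathbb D(\pi_!L)[k]).
\]
So $(K*IC_{w_J},L)=q^{a_J}(\pi_!K,\pi_!L)$, which is symmetric in $K$ and $L$. Hence $C_{w_J}$, and in particular each $C_i$, is self-adjoint. The relations \eqref{eq:pres} are unchanged when words are reversed, so there is a linear anti-automorphism $h\mapsto h^\flat$ of $\mathcal H$ fixing all $C_i$. By induction on the length of monomials,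
\begin{equation}\label{eq:adjoint}
(mh,m')=(m,m'h^\flat),\qquad(mC_{w_J},m')=(m,m'C_{w_J}).
\end{equation}

The isomorphisms we want exist only on the quotient $\mathcal R_\nu$, so we transport the form there. Let $\mathbb K=\mathbb Q(q)$, let $O\subset\mathbb K$ be the local ring of functions regular at $q=0$, and let a subscript $\mathbb K$ denote extension of scalars.

\begin{lemma}\label{lem:form}
There is a symmetric $\mathbb K$-bilinear form $(\ ,\ )$ on $\mathcal R_{\nu,\mathbb K}$ that satisfies \eqref{eq:adjoint} and $(C_z,C_{z'})\in\delta_{z,z'}+qO$. If $m=q^{-k}\sum_rp_rC_r$ with $k\in\mathbb Z$ and $p_r\in O$ not all in $qO$, then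
\begin{equation}\label{eq:norm}
(m,m)\in q^{-2k}\Bigl(\sum_rp_r(0)^2+qO\Bigr),\qquad\sum_rp_r(0)^2>0 .
\end{equation}
In particular $(m,m)\ne0$ for $m\ne0$.
\end{lemma}

\begin{proof}
By \eqref{eq:gram} the Gram matrix $\Gamma_<$ of the basis of $\mathcal R_{<\nu}$ has determinant in $1+qO$, so it is invertible over $O$. Hence $\mathcal R_{\le\nu,\mathbb K}=\mathcal R_{<\nu,\mathbb K}\oplus P$, where $P$ is the orthogonal complement, and $P$ maps isomorphically onto $\mathcal R_{\nu,\mathbb K}$. The space $P$ is $\mathcal H$-stable: for $m\in P$ and $m'\in\mathcal R_{<\nu,\mathbb K}$, $(mh,m')=(m,m'h^\flat)=0$. Transport the form from $P$; then \eqref{eq:adjoint} holds. The lift of $C_z$ to $P$ is $\widehat C_z=C_z-\sum_rb_{zr}C_r$, the sum over $\operatorname{sh}_2(r)<\nu$, where the row vector $(b_{zr})_r$ is $((C_z,C_r))_r\,\Gamma_<^{-1}$ and has entries in $qO$. So $(\widehat C_z,\widehat C_{z'})=(\widehat C_z,C_{z'})=(C_z,C_{z'})-\sum_rb_{zr}(C_r,C_{z'})\in\delta_{z,z'}+qO$. Expanding $(m,m)$ gives \eqref{eq:norm}, and the sum is positive because the $p_r(0)$ are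 rational and not all zero.
\end{proof}

\section{Proof of the main theorem}\label{sec:main}

Put $J=I_\nu$ and $\varepsilon=C_{w_\nu}/[J]!\in\mathcal H_{\mathbb K}$. By Lemma~\ref{lem:Ci}(a) and Lemma~\ref{lem:Tnu}(c), $\varepsilon^2=\varepsilon$, and $\varepsilon$ is self-adjoint by \eqref{eq:adjoint}. The idea resembles highest weight theory. The elements $C_z$ with $T_2(z)=T_\nu$ are fixed by $\varepsilon$, and $\varepsilon\mathcal H_{\mathbb K}\varepsilon$ acts on them by scalars that do not depend on $z$. This computes the form on the submodule generated by $C_z$, and an anisotropic form determines the submodule.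

\subsection{The maps $\psi_z$}

\begin{lemma}\label{lem:scalar}
For $h\in\mathcal H_{\mathbb K}$ there is $\chi(h)\in\mathbb K$ such that $\varepsilon h\varepsilon-\chi(h)\varepsilon$ is a combination of elements $C_u$ with $u\in\mathfrak S_N$ of shape $<\nu$.
\end{lemma}

\begin{proof}
Let $C_u$ occur in $C_{w_\nu}hC_{w_\nu}$. By Lemma~\ref{lem:ideal}, $J\subset\tau(u)\cap\tau_L(u)$, and $u\le_Rw_\nu$, so $u$ has shape $\le\nu$ by Proposition~\ref{prop:shapes}(b). If the shape is $\nu$, then both tableaux of $u$ equal $T_\nu$ by Proposition~\ref{prop:des} and Lemma~\ref{lem:Tnu}(a), so $u=w_\nu$.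
\end{proof}

The uniqueness of $T_\nu$ is what makes the leading term a scalar multiple of $\varepsilon$. Let $z\in RB$ be any element with $T_2(z)=T_\nu$; for example $z=w_\nu$. Then $J\subset\tau(z)$, so $C_z\varepsilon=C_z$, and by \eqref{eq:kill} and Lemma~\ref{lem:scalar}, $C_z\varepsilon h\varepsilon=\chi(h)C_z$ in $\mathcal R_{\nu,\mathbb K}$. Hence for $h\in\mathcal H_{\mathbb K}$,
\begin{equation}\label{eq:shap}
(C_zh,C_zh)=(C_z\varepsilon,\,C_z\varepsilon hh^\flat)=(C_z,\,C_z\varepsilon hh^\flat\varepsilon)=\chi(hh^\flat)\,(C_z,C_z),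
\end{equation}
where $(C_z,C_z)\in1+qO$ is nonzero. Let $Y=C_{w_\nu}\mathcal H_{\mathbb K}\subset\mathcal R_{\nu,\mathbb K}$. By \eqref{eq:shap} and Lemma~\ref{lem:form}, the conditions $C_{w_\nu}h=0$, $\chi(hh^\flat)=0$ and $C_zh=0$ are equivalent in $\mathcal R_{\nu,\mathbb K}$. So there is a well-defined injective $\mathcal H$-linear map
\[
\psi_z:Y\to\mathcal R_{\nu,\mathbb K},\qquad C_{w_\nu}h\mapsto C_zh,
\]
and \eqref{eq:shap} gives $(\psi_zm,\psi_zm)=\lambda\,(m,m)$ with $\lambda=(C_z,C_z)/(C_{w_\nu},C_{w_\nu})\in1+qO$. Let $\mathcal U=\{(T_\nu,B):B\in\operatorname{St}(\nu)\}\subset\mathfrak S_N$; it contains $w_\nu$.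

\begin{lemma}\label{lem:Y}
The elements $C_u$, $u\in\mathcal U$, form a basis of $Y$, and $\psi_z(C_u)=C_zC_u/[J]!$.
\end{lemma}

\begin{proof}
For $u\in\mathcal U$ we have $J\subset\tau_L(u)$ by Proposition~\ref{prop:des}, so $C_{w_\nu}C_u=[J]!\,C_u$ by the left analogue of Lemma~\ref{lem:Ci}(a). Thus $C_u=C_{w_\nu}h$ with $h=C_u/[J]!$, which gives $C_u\in Y$ and the formula. Conversely, by Lemma~\ref{lem:ideal}, $C_{w_\nu}h$ is a combination of $C_r$ with $r\in\mathfrak S_N$ and $J\subset\tau_L(r)$. In $\mathcal R_{\nu,\mathbb K}$ only the $r$ of shape $\nu$ remain, and for them $T_1(r)=T_\nu$ by Lemma~\ref{lem:Tnu}(a).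
\end{proof}

\subsection{Basis elements go to basis elements}

\begin{proposition}\label{prop:basis}
For $u\in\mathcal U$ there is $\psi(u)\in RB$ with $\operatorname{sh}_2(\psi(u))=\nu$ and $\psi_z(C_u)=C_{\psi(u)}$. Moreover $\psi(w_\nu)=z$ and $\tau(\psi(u))=\tau(u)$.
\end{proposition}

\begin{proof}
Since $J\subset\tau(z)$ and $J\subset\tau_L(u)$, Lemmas~\ref{lem:Y} and~\ref{lem:divide} give $\psi_z(C_u)=\sum_rp_rC_r$ in $\mathcal R_\nu$, with $p_r\in\mathbb N[q^{\pm1}]$ invariant under $q\leftrightarrow q^{-1}$. Its norm is $\lambda\,(C_u,C_u)\in1+qO$. By \eqref{eq:norm}, the exponent $k$ there is $0$, so all $p_r$ lie in $\mathbb N[q]$, and $\sum_rp_r(0)^2=1$. An invariant polynomial in $q$ is constant. So the $p_r$ are natural numbers whose squares add up to $1$: one of them is $1$ and the others vanish. By definition $\psi_z(C_{w_\nu})=C_z$.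

For a basis element $C_r$ of $\mathcal R_\nu$, the equality $C_rC_j=[2]C_r$ holds in $\mathcal R_\nu$ if and only if $j\in\tau(r)$: by Lemma~\ref{lem:Ci}, if $j\notin\tau(r)$, then $C_r$ does not occur in $C_rC_j$. Since $\psi_z$ is $\mathcal H$-linear and injective, this equality holds for $u$ if and only if it holds for $\psi(u)$.
\end{proof}

Both halves of Lemma~\ref{lem:divide} are needed here: integrality of the quotient by $[J]!$ forces a single term at $q=0$, and invariance removes the higher terms, which the norm does not see.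

\begin{proposition}\label{prop:psilabel}
If $z=(T,T_\nu,\theta)$, then $\psi((T_\nu,B))=(T,B,\theta)$ for all $B\in\operatorname{St}(\nu)$.
\end{proposition}

\begin{proof}
We first show that $\psi$ commutes with star operations. Let $u\in\mathcal U$, and let $\{j,j'\}=\{i,i+1\}$ with $j\in\tau(u)$, $j'\notin\tau(u)$; let $*$ and $\mathcal E$ refer to $i$. By Proposition~\ref{prop:label} and \eqref{eq:embed}, $u^*\in\mathcal U$. By \eqref{eq:star} and Lemma~\ref{lem:Y}, in $\mathcal R_\nu$ we have $C_uC_{j'}=C_{u^*}+\sum_r\mu_rC_r$ with $r\in\mathcal U\cap\mathcal E$. Applying $\psi_z$,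
\[
C_{\psi(u)}C_{j'}=C_{\psi(u^*)}+\sum_r\mu_rC_{\psi(r)},
\]
where $\psi(r)\in\mathcal E$ and $j\notin\tau(\psi(u^*))$ by Proposition~\ref{prop:basis}. On the other hand $\tau(\psi(u))=\tau(u)$, so $\psi(u)^*$ is defined; it has $\operatorname{sh}_2=\nu$ by Proposition~\ref{prop:label}, so it indexes a basis element of $\mathcal R_\nu$, and by \eqref{eq:star} it is the only term of $C_{\psi(u)}C_{j'}$ outside $\mathcal E$. Hence $\psi(u^*)=\psi(u)^*$.

The claim holds for $B=T_\nu$. Suppose it holds for $B$ and $K_i(B)$ is defined. By Proposition~\ref{prop:label}, $u=(T_\nu,B)$ and $\psi(u)=(T,B,\theta)$ have stars $(T_\nu,K_i(B))$ and $(T,K_i(B),\theta)$, so the claim holds for $K_i(B)$. Lemma~\ref{lem:connect} completes the proof.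
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) was proved in Section~\ref{sec:shapes}. For $h\in\mathcal H$, Lemma~\ref{lem:Y} lets us write $C_{(T_\nu,B)}h=\sum_{D}\rho_{B,D}(h)\,C_{(T_\nu,D)}$ in $\mathcal R_\nu$, with $D$ ranging over $\operatorname{St}(\nu)$. Let $(T,B,\theta)\in RB$ with $B\in\operatorname{St}(\nu)$. The element $z=(T,T_\nu,\theta)$ exists by mirabolic RSK. Applying $\psi_z$ and Proposition~\ref{prop:psilabel},
\begin{equation}\label{eq:final}
C_{(T,B,\theta)}\,h\equiv\sum_{D\in\operatorname{St}(\nu)}\rho_{B,D}(h)\,C_{(T,D,\theta)}\pmod{\mathcal R_{<\nu}},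
\end{equation}
where the matrix $\rho(h)$ does not depend on $T$ or $\theta$. Take $h=C_y$. Then \eqref{eq:final} says that $m_{(T,B,\theta),y}^{(T',D,\theta')}$, for $D\in\operatorname{St}(\nu)$, vanishes unless $T'=T$ and $\theta'=\theta$, and otherwise equals $\rho_{B,D}(C_y)$. Applied to $(A,B)=(A,B,\nu)\in\mathfrak S_N$, it gives $m_{(A,B),y}^{(A,D)}=\rho_{B,D}(C_y)$. This proves (b).

For (c), the swap gives $m_{y,w}^{z}=m_{(T,B,\theta),\,y^{-1}}^{(T',D,\theta')}$. By (b) this vanishes unless $T=T'$ and $\theta=\theta'$, and then it equals $m_{(A,B),\,y^{-1}}^{(A,D)}$, which is $m_{y,(B,A)}^{(D,A)}$ by the swap again.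
\end{proof}

\begin{remark}[what is used where]
Theorem~\ref{thm:main} uses neither Lusztig's degree bound nor the fact that $\mathbf c_\nu$ is a cell; Lusztig's results enter only in Corollary~\ref{cor:conj} and Remark~\ref{rem:alltypes}. The bijectivity of mirabolic RSK enters in the second case of Proposition~\ref{prop:label}, where a competing element $w_S$ must exist and be determined by its label, and wherever an element is named by its label, as in Corollary~\ref{cor:toTnu} and \eqref{eq:final}. Steinberg's bijection is used in the same way for permutations, notably in Lemma~\ref{lem:scalar}.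
\end{remark}

\begin{thebibliography}{9}

\bibitem{KS}
Kashiwara and Schapira, \emph{Sheaves on Manifolds}.

\bibitem{Travkin}
Roman Travkin, \emph{Mirabolic Robinson-Schensted-Knuth correspondence}, arXiv:0802.1651 (2008).

\end{thebibliography}
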